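\title{Horospheres without a volume growth order in cocompact negative curvature}

\begin{abstract}
Let $X$ be the universal cover of a closed negatively curved manifold. We show that a horosphere of $X$, with its induced metric, need not have volume growth of order $r^k$ for any $k$. In every dimension $d+1\ge3$ and for every $\varepsilon>0$ we construct an $X$ such that, for a residual set of unit vectors, the upper and lower growth exponents of the associated horosphere differ by at least $d-1-\varepsilon$. We also prove a dichotomy valid for every such $X$: either all horospheres grow like $r^k$ with one exponent and uniform constants, or the horospheres that have a growth order come from a meager set of vectors.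
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complete simply connected Riemannian manifold of negative sectional curvature and dimension $d+1\ge2$, and let $\Gamma$ be a discrete group of isometries of $X$ acting freely, properly discontinuously and cocompactly. Equivalently, $X$ is the universal cover of the closed negatively curved manifold $X/\Gamma$ and $\Gamma$ is its deck group. We call $(X,\Gamma)$ a \emph{cocompact pair}. By compactness there are $0<b\le a$ with $-a^2\le\sec\le-b^2$.

Let $\pi:T^1X\to X$ be the footpoint projection. For $v\in T^1X$ let $c_v$ be the geodesic with $\dot c_v(0)=v$, and let $H(v)$ be the horosphere through $\pi(v)$ centered at the ideal point $c_v(+\infty)$, that is, the zero set of the Busemann function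
\[
\beta_v(x)=\lim_{t\to\infty}\bigl(d(x,c_v(t))-t\bigr).
\]
It is a hypersurface of class $C^2$, and we give it the induced Riemannian metric, which is of class $C^1$ and complete. Let $B(v,r)\subset H(v)$ be the open intrinsic ball of radius $r$ about $\pi(v)$ and $V(v,r)$ its $d$-dimensional volume.

A complete $C^1$ Riemannian manifold $N$ has \emph{volume growth of order $r^k$}, where $k\ge0$, if for each $x\in N$ there are $C_x>1$ and $R_x>0$ with $C_x^{-1}r^k\le\operatorname{Vol}B(x,r)\le C_xr^k$ for all $r>R_x$. Since $B(x,r-D)\subset B(y,r)\subset B(x,r+D)$ when $d(x,y)=D$, it suffices to check this at one point $x$. We say that $N$ \emph{has a growth order} if this holds for some $k$. The following question is posed by Courtois, Lessa and Sequeira \cite{CLS}.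

\medskip
\noindent\textbf{Question.} \emph{For every cocompact pair $(X,\Gamma)$ and every $v\in T^1X$, is there $k(v)\ge0$ such that $H(v)$ has volume growth of order $r^{k(v)}$?}
\medskip

In the simplest cases the answer is yes. If $\dim X=2$, a horosphere is a complete curve homeomorphic to $\mathbb R$, hence isometric to $\mathbb R$, and $V(v,r)=2r$. If $X$ has constant curvature, every horosphere is a flat $\mathbb R^d$ and $k=d$. In general the pinching gives polynomial bounds $C^{-1}r^{db/a}\le V(v,r)\le Cr^{da/b}$ for large $r$; the short proof is recalled in Lemma~\ref{lem:poly}. One may expect the group to close the gap between these two bounds. Pushing a horosphere away from its center along the normal geodesics expands it exponentially, so a ball of radius $r$ is the image of a set of bounded size at depth about $\log r$; up to $\Gamma$, sets of bounded size range over a compact family; and the rate at which their \emph{volumes} expand is indeed the same for all of them, up to a constant factor (Lemma~\ref{lem:uniform}). The expectation fails because the rate at which \emph{distances}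 expand need not be uniform.

To measure the failure, put
\[
\underline k(v)=\liminf_{r\to\infty}\frac{\log V(v,r)}{\log r},\qquad
\overline k(v)=\limsup_{r\to\infty}\frac{\log V(v,r)}{\log r}.
\]
If $H(v)$ has volume growth of order $r^k$, then $\underline k(v)=\overline k(v)=k$. Recall that a subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets. In the Baire space $T^1X$ the complements of meager sets are the \emph{residual} sets, those that contain a dense $G_\delta$; a residual set is nonempty, and $T^1X$ itself is not meager.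

\begin{theorem}\label{thm:A}
For every $d\ge2$ and $\varepsilon>0$ there is a cocompact pair $(X,\Gamma)$ with $\dim X=d+1$ such that for all $v$ in a residual subset of $T^1X$
\[
\overline k(v)>\underline k(v),\qquad \overline k(v)-\underline k(v)\ge d-1-\varepsilon .
\]
In particular, for these $v$ the horosphere $H(v)$ has volume growth of order $r^k$ for no $k$.
\end{theorem}

So the answer to the Question is no in every dimension $\ge3$, and yes in dimension $2$. That the bad set is residual is not special to our examples.

\begin{theorem}\label{thm:B}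
For every cocompact pair $(X,\Gamma)$ exactly one of the following holds.
\begin{enumerate}
\item[(a)] There are $k\ge0$ and $C>1$ with $C^{-1}r^k\le V(v,r)\le Cr^k$ for all $v\in T^1X$ and all $r\ge1$.
\item[(b)] The set of $v$ for which $H(v)$ has a growth order is meager in $T^1X$.
\end{enumerate}
\end{theorem}

Surfaces and spaces of constant curvature fall under (a); by Theorem~\ref{thm:A}, alternative (b) occurs in every dimension $\ge3$.

Section~\ref{sec:idea} explains the mechanism in dimension $3$. Sections~\ref{sec:background}--\ref{sec:dichotomy} concern arbitrary cocompact pairs and end with the proof of Theorem~\ref{thm:B}. Sections~\ref{sec:examples}--\ref{sec:proofA} construct the examples and prove Theorem~\ref{thm:A}.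

\section{The mechanism in dimension three}\label{sec:idea}

For a horosphere $H$ centered at $\xi$, let $\Psi_t$ move each point by the signed distance $t$ away from $\xi$ along the geodesic coming from $\xi$. Let $Q(s)$ be the volume of the image under $\Psi_s$ of a unit ball of a horosphere; as announced, the choice of the ball changes $Q$ only by a bounded factor. Let $q$ be the exponential growth rate of $Q$. To estimate $V(v,r)$, pull the ball $B(v,r)$ back by $\Psi_{-s}$. If the pullback lies in a ball of fixed radius, then $V(v,r)\le CQ(s)$. If it contains $N$ disjoint unit balls, then $V(v,r)\ge cNQ(s)$. Everything depends on the shape of the pullback.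

Take first $\mathbb H^3=\{(y,h):y\in\mathbb R^2,\ h>0\}$ with metric $h^{-2}(|dy|^2+dh^2)$ and $\xi=\infty$. The horospheres are the planes $H^s=\{h=e^{-s}\}$ with metric $e^{2s}|dy|^2$, and $\Psi_t(y,h)=(y,e^{-t}h)$. So $Q(s)=\pi e^{2s}$ and $q=2$. The pullback by $\Psi_{-s}$ of a disc of radius $e^s$ is a unit disc, the two estimates agree, and $k=q=2$.

Now fix a $\Gamma$-invariant family of hyperbolic planes, the \emph{walls}, far apart from each other, and change the metric in a collar around each wall so that the wall remains totally geodesic but acquires curvature $-\kappa^2$ with $\kappa$ small, while all curvatures remain $\ge-a^2$ with $a$ close to $1$. We compare two horospheres of the new metric; we will not need the value of its rate $q$.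

\emph{Center at the end of a wall.} Let $v_1$ be tangent to a wall $P$. The flow $\Psi_t$ preserves $P$, and $P$ meets $\Psi_{-s}H(v_1)$ in a horocycle of $P$, on which $\Psi_s$ multiplies length by $e^{\kappa s}$ only. An arc of this horocycle of length $e^{(a-\kappa)s}$ starting at $c_{v_1}(s)$ is therefore sent to an arc of length $e^{as}$ starting at $\pi(v_1)$. Along the arc there is room for about $e^{(a-\kappa)s}$ disjoint unit discs of the horosphere. The image of each has area at least $cQ(s)$, although its center moves along the slow wall, and stays within $e^{as}$ of the image of its center. Hence $V(v_1,2e^{as})\ge c\,e^{(a-\kappa)s}Q(s)$, and $\overline k(v_1)$ is at least about $q+1$.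

\emph{Center at the end of a closed geodesic that crosses walls.} Now no wall ends at $\xi$. In the picture of $\mathbb H^3$ the walls are hemispheres. For the hemisphere of Euclidean radius $R$ about $0$ the signed distance $r$ is given by $\sinh r=(|y|^2+h^2-R^2)/(2Rh)$: the right side $u$ vanishes on the hemisphere and satisfies $h^2|\nabla u|^2=1+u^2$ for the Euclidean gradient. So for $h=e^{-s}$ small the wall meets $H^s$ in the circle $|y|^2=R^2-h^2$, and its collar $\{|r|\le\rho'\}$ meets $H^s$ in the annulus
\[
R^2-h^2-2Rh\sinh\rho'\le|y|^2\le R^2-h^2+2Rh\sinh\rho',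
\]
whose intrinsic width tends to $2\sinh\rho'$. The slow regions of the horosphere are thus disjoint annuli of bounded width around closed curves. A curve can travel cheaply along one annulus, but a curve that has to join two \emph{different} annuli must cross the region of curvature $-1$, where $\Psi_t$ expands like $e^t$. We will show that no chain of intermediate annuli helps: the distance between two different annuli grows at least like $e^{(1-\delta)s}$. If two walls surround the base point, a ball of radius about $e^{(1-\delta)s}$ therefore pulls back into a ball of fixed radius, and the corresponding vector $v_2$ has $\overline k(v_2)\le q/(1-\delta)$.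

The two exponents differ by almost $1=d-1$. A Baire category argument finishes the proof: the function $r\mapsto V(w,r)$ on a bounded range of radii is coarsely continuous in $w$, and the vectors with the exponents of $v_1$, or of $v_2$, are dense. A generic $w$ therefore imitates $v_1$ at some arbitrarily large radii and $v_2$ at others.

\section{Horospheres in pinched negative curvature}\label{sec:background}

In Sections~\ref{sec:background}--\ref{sec:dichotomy}, $(X,\Gamma)$ is any cocompact pair, $-a^2\le\sec\le-b^2<0$, and constants may depend on $(X,\Gamma)$.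

\subsection{Standard facts}
Two geodesic rays are \emph{asymptotic} if their distance is bounded; $\partial X$ is the set of classes of asymptotic rays, and $\overline X=X\cup\partial X$ carries the cone topology. We write $c_z(-\infty)=c_{-z}(+\infty)$. For (F1)--(F3) see Heintze and Im Hof \cite{HI} and the work of Eberlein; (F4) and (F5) are textbook comparison geometry.
\begin{enumerate}
\item[(F1)] The map $v\mapsto(\pi(v),c_v(+\infty))$ is a homeomorphism $T^1X\to X\times\partial X$. For each $o\in X$, the map sending $t\theta$ to $\exp_o\frac{t}{1-t}\theta$ for $0\le t<1$ and $\theta$ to $c_\theta(+\infty)$, where $|\theta|=1$, is a homeomorphism from the closed unit ball of $T_oX$ onto $\overline X$. Isometries extend to homeomorphisms of $\overline X$.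
\item[(F2)] Two distinct points $\xi,\eta\in\partial X$ are joined by a unique line. It depends continuously on them: if $(\xi_k,\eta_k)\to(\xi,\eta)$, there are unit vectors $z_k\to z$ with $c_{z_k}(-\infty)=\xi_k$, $c_{z_k}(+\infty)=\eta_k$ for large $k$.
\item[(F3)] The function $(v,x)\mapsto\beta_v(x)$ is continuous. Each $\beta_v$ is $C^2$ and convex, and $-\nabla\beta_v(x)$ is the unit vector at $x$ pointing to $\xi=c_v(+\infty)$. So $\beta_v$ is $1$-Lipschitz, and $\beta_v-\beta_w$ is constant when $c_v(+\infty)=c_w(+\infty)$. The functions $\beta_v+\text{const}$ are the \emph{Busemann functions at $\xi$} and their level sets are the horospheres centered at $\xi$. On the tangent space of a horosphere, the eigenvalues of $\operatorname{Hess}\beta_v$ lie in $[b,a]$.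
\item[(F4)] The distance $t\mapsto d(c_1(t),c_2(t))$ between two geodesics is convex, and the distance to a closed convex set is convex along geodesics. A bounded convex function on $[0,\infty)$ is nonincreasing.
\item[(F5)] If a geodesic triangle $x,o,y$ has a right angle at $o$, then $\cosh(b\,d(x,y))\ge\cosh(b\,d(x,o))\cosh(b\,d(o,y))$, with equality in constant curvature $-b^2$.
\item[(F6)] Every $\gamma\in\Gamma\setminus\{1\}$ translates a line, its axis, from an endpoint $\gamma^-$ toward an endpoint $\gamma^+$; these are fixed by $\gamma$, and $\gamma^mK\to\gamma^+$ uniformly as $m\to\infty$ for every compact $K\subset\partial X\setminus\{\gamma^-\}$. Periodic vectors of the geodesic flow are dense in $T^1(X/\Gamma)$ (Eberlein, Anosov).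
\end{enumerate}

A lift of a periodic vector is tangent to the axis of some $\gamma$ and points to $\gamma^+$, and the endpoints $c_z(\pm\infty)$ depend continuously on $z$. Since every pair of distinct ideal points is the pair of endpoints of some $z$, and such pairs are dense in $\partial X\times\partial X$, (F6) gives:
\begin{equation}\label{eq:pairs}
\text{the pairs }(\gamma^+,\gamma^-),\ \gamma\in\Gamma\setminus\{1\},\text{ are dense in }\partial X\times\partial X.
\end{equation}
Consequently \emph{every $\Gamma$-orbit in $\partial X$ is dense}: given $\xi$ and a nonempty open $U$, choose $\gamma$ with $\gamma^+\in U$ and $\gamma^-\ne\xi$; then $\gamma^m\xi\in U$ for large $m$.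

\subsection{The normal flow}
Let $\beta$ be a Busemann function at $\xi$ and $\Psi_t$ the flow of $\nabla\beta$. It depends only on $\xi$, its orbits are the lines coming from $\xi$, and $\beta\circ\Psi_t=\beta+t$. When $\Psi_t$ is applied to a subset of a horosphere, the center of that horosphere is meant; with this convention $\gamma\Psi_t=\Psi_t\gamma$ for isometries $\gamma$. For $u$ tangent to a horosphere $H$, the field $J(t)=D\Psi_tu$ is a Jacobi field tangent to $\Psi_tH$ with $J'=\nabla_J\nabla\beta=\operatorname{Hess}\beta\,J$. Hence $(\log|J|)'=\langle\operatorname{Hess}\beta\,J,J\rangle/|J|^2\in[b,a]$, and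
\begin{equation}\label{eq:expand}
e^{bt}|u|\le|D\Psi_tu|\le e^{at}|u|\qquad(t\ge0).
\end{equation}
So for $t\ge0$ the map $\Psi_t:H\to\Psi_tH$ multiplies volumes by a factor in $[e^{dbt},e^{dat}]$, and $\Psi_{-t}$ multiplies lengths by at most $e^{-bt}\le1$. For any real $t$, $\Psi_t$ is $e^{a|t|}$-bilipschitz for the intrinsic metrics and changes volumes by a factor at most $e^{da|t|}$.

For $x\in H$ let $x^-=\lim_{t\to\infty}\Psi_tx=c_{\nabla\beta(x)}(+\infty)$. Conversely, for $u\in T^1X$ and $\eta\ne c_u(+\infty)$ let $x_u(\eta)$ be the point of $H(u)$ on the line from $c_u(+\infty)$ to $\eta$. If $z$ is a unit vector tangent to this line and pointing to $\eta$, then $x_u(\eta)=c_z(-\beta_u(\pi(z)))$, so $x_u(\eta)$ is continuous in $(u,\eta)$ by (F2) and (F3). Thus $x\mapsto x^-$ is a homeomorphism $H(u)\to\partial X\setminus\{c_u(+\infty)\}$ with inverse $x_u$.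

We write $d_H$, $B_H$ and $N^H_R(\cdot)$ for the intrinsic distance, open balls and open $R$-neighborhoods in a horosphere $H$, and $d$, $B_X$, $N_R(\cdot)$ for those of $X$. Sets whose volume is taken are Borel. Put
\[
\sigma(u)=ue^{au/2},
\]
an increasing function that depends only on $a$.

\begin{lemma}\label{lem:sigma}
Two points $x,y$ of a horosphere $H$ are joined in $H$ by a $C^1$ curve of length at most $\sigma(d(x,y))$. In particular $d\le d_H\le\sigma(d)$ on $H$.
\end{lemma}

\begin{proof}
Let $H=\{\beta=0\}$ and $D=d(x,y)$. On the geodesic segment from $x$ to $y$ we have $\beta\le0$ by convexity and $\beta\ge-D/2$ because $\beta$ is $1$-Lipschitz. The $C^1$ map $z\mapsto\Psi_{-\beta(z)}z$ onto $H$ has a differential that kills $\nabla\beta$ and equals $D\Psi_{-\beta(z)}$ on vectors orthogonal to $\nabla\beta$. By \eqref{eq:expand} it multiplies the length of the segment by at most $e^{aD/2}$.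
\end{proof}

Since $H$ is closed in $X$, the lemma shows that closed $d_H$-bounded sets are compact; so $H$ is complete and bounded sets have finite volume. It also gives:
\begin{equation}\label{eq:asymptotic}
\text{if rays }c_1,c_2\text{ are asymptotic, then }d(c_1(t_1+t),c_2(t_2+t))\to0\text{ for suitable }t_1,t_2\ge0.
\end{equation}
Indeed, choose $t_1,t_2$ so that $c_1(t_1)$ and $c_2(t_2)$ lie on one horosphere $H$ centered at the common endpoint. Then $c_l(t_l+t)=\Psi_{-t}c_l(t_l)$, and the distance is at most $e^{-bt}d_H(c_1(t_1),c_2(t_2))$.

\subsection{Volumes}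
The map $(t,y)\mapsto\Psi_ty$ is a $C^1$ diffeomorphism $\mathbb R\times H\to X$ whose $t$-derivative is the unit normal of the horospheres. Hence, for $A\subset H$,
\begin{equation}\label{eq:coarea}
\operatorname{Vol}_X\{\Psi_ty:y\in A,\ t\in[t_1,t_2]\}=\int_{t_1}^{t_2}\operatorname{Vol}(\Psi_tA)\,dt .
\end{equation}
With $[t_1,t_2]=[0,1]$ and $\operatorname{Vol}(\Psi_tA)\ge\operatorname{Vol}(A)$ this gives
\begin{equation}\label{eq:thick}
\operatorname{Vol}(A)\le\operatorname{Vol}_X\{z\in X:d(z,A)\le1\}.
\end{equation}
For fixed $R$ the volumes $\operatorname{Vol}_XB_X(x,R)$ are bounded above, because an element of $\Gamma$ moves the ball into a fixed ball, and bounded below by the volume of a Euclidean ball, because $\exp_x$ does not decrease lengths.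

\begin{lemma}\label{lem:small}
For all $\epsilon,R>0$ we have $c_\epsilon:=\inf_vV(v,\epsilon)>0$ and $\sup_vV(v,R)<\infty$.
\end{lemma}

\begin{proof}
The second claim follows from \eqref{eq:thick}, since $V(v,R)\le\operatorname{Vol}_XB_X(\pi(v),R+2)$. For the first, take $\varrho>0$ with $\sigma(2\varrho)<\epsilon$ and let $x=\pi(v)$, $\beta=\beta_v$. If $y\in B_X(x,\varrho)$, then $|\beta(y)|<\varrho$, and $\Psi_{-\beta(y)}y\in H(v)$ is at distance less than $2\varrho$ from $x$, hence lies in $B(v,\epsilon)$ by Lemma~\ref{lem:sigma}. So $B_X(x,\varrho)\subset\{\Psi_tz:z\in B(v,\epsilon),\ |t|\le\varrho\}$, and \eqref{eq:coarea} gives $\operatorname{Vol}_XB_X(x,\varrho)\le2\varrho e^{da\varrho}V(v,\epsilon)$.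
\end{proof}

\begin{lemma}\label{lem:poly}
There is $C>1$ with $C^{-1}r^{db/a}\le V(v,r)\le Cr^{da/b}$ for all $v$ and $r\ge1$. In particular $db/a\le\underline k(v)\le\overline k(v)\le da/b$.
\end{lemma}

\begin{proof}
Let $v_s=\dot c_v(s)$, so that $\Psi_s$ maps $H(v_s)$ onto $H(v)$ and $\pi(v_s)$ to $\pi(v)$. By \eqref{eq:expand}, $B(v,e^{bs})\subset\Psi_sB(v_s,1)\subset B(v,e^{as})$ for $s\ge0$, and the volume of the middle set lies between $e^{dbs}c_1$ and $e^{das}\sup_wV(w,1)$. Take $e^{as}=r$ for the lower bound and $e^{bs}=r$ for the upper bound.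
\end{proof}

\section{Comparing different horospheres}\label{sec:compare}

The metrics of two horospheres with different centers are not related by any flow. We compare them through $X$: a piece of one horosphere that lies near a piece of another has comparable volume.

\begin{lemma}\label{lem:near}
For $R,\epsilon>0$ there is $C_{R,\epsilon}$ such that, if $H,H'$ are horospheres, $B\subset H$ is bounded and $A\subset H'\cap N_R(B)$, then $\operatorname{Vol}(A)\le C_{R,\epsilon}\operatorname{Vol}(N^H_\epsilon(B))$.
\end{lemma}

\begin{proof}
Let $E\subset B$ be maximal among subsets whose distinct points are at $d_H$-distance $\ge\epsilon$. The balls $B_H(p,\epsilon/2)$, $p\in E$, are disjoint and lie in $N^H_\epsilon(B)$, so $\#E\le\operatorname{Vol}(N^H_\epsilon(B))/c_{\epsilon/2}$. By maximality every point of $B$ is within $\epsilon$ of $E$, so $\{z:d(z,A)\le1\}$ is covered by the balls $B_X(p,R+2+\epsilon)$, $p\in E$. Now \eqref{eq:thick} gives the claim with $C_{R,\epsilon}=\sup_x\operatorname{Vol}_XB_X(x,R+2+\epsilon)/c_{\epsilon/2}$.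
\end{proof}

The next lemma replaces continuity of $V(\cdot,r)$. The neighborhood shrinks as $r$ grows, but the constant does not depend on $r$; this is what the Baire arguments need.

\begin{lemma}[coarse continuity]\label{lem:coarse}
There is $C_0>1$ such that every $v\in T^1X$ and $r\ge1$ admit a neighborhood $O$ of $v$ with
\[
V(w,r)\le C_0V(v,C_0r),\qquad V(v,r)\le C_0V(w,C_0r)\qquad(w\in O).
\]
\end{lemma}

\begin{proof}
By (F3) there is a neighborhood $O$ of $v$ such that $d(\pi(w),\pi(v))<\frac12$ and $|\beta_w-\beta_v|<\frac12$ on $B_X(\pi(v),r+2)$ for all $w\in O$. Fix $w\in O$ and let $(u,u')$ be $(w,v)$ or $(v,w)$. Let $x\in B(u,r)$. Cut a curve in $H(u)$ of length $<r$ from $\pi(u)$ to $x$ into $N\le r+1$ pieces of length $\le1$, with division points $x_0=\pi(u),\dots,x_N=x$. They lie in $B_X(\pi(v),r+2)$ and $\beta_u(x_k)=0$, so $|\beta_{u'}(x_k)|<\frac12$, and moving $x_k$ along $\nabla\beta_{u'}$ gives $x_k'\in H(u')$ with $d(x_k,x_k')<\frac12$. Then $d(\pi(u'),x_0')<1$ and $d(x_k',x_{k+1}')<2$, so Lemma~\ref{lem:sigma} gives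
\[
d_{H(u')}(\pi(u'),x_N')\le\sigma(1)+(r+1)\sigma(2)\le3\sigma(2)r .
\]
Thus $B(u,r)\subset N_{1/2}(B(u',3\sigma(2)r+1))$, and Lemma~\ref{lem:near} yields $V(u,r)\le C_{1/2,1}V(u',3\sigma(2)r+2)$. Take $C_0=\max\{C_{1/2,1},3\sigma(2)+2\}$.
\end{proof}

We now show that volume expands at the same rate everywhere. The sets $\Psi_sB(v,r_1)$ and $\Psi_sB(w,r_2)$ are large and lie on horospheres with different centers. But a ray $s\mapsto\Psi_sx$ is determined up to bounded distance by its endpoint $x^-$, so it suffices to move the endpoints of the first family of rays into those of the second by an element of $\Gamma$. This is where the dynamics of $\Gamma$ at infinity enters.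

\begin{lemma}[uniform volume expansion]\label{lem:uniform}
For $r_1,r_2>0$ there is $C$ with $\operatorname{Vol}\Psi_sB(v,r_1)\le C\operatorname{Vol}\Psi_sB(w,r_2)$ for all $v,w\in T^1X$ and $s\ge0$.
\end{lemma}

\begin{proof}
Fix $\epsilon>0$ with $\sigma(\epsilon)<r_2/2$ and put
\[
K_v=\{\eta\ne c_v(+\infty):d(x_v(\eta),\pi(v))\le r_1\},\qquad O_w=\{\eta\ne c_w(+\infty):d(x_w(\eta),\pi(w))<\epsilon\}.
\]
The set $\{(w,\eta):\eta\in O_w\}$ is open in $T^1X\times\partial X$ by continuity of $x_w(\eta)$. The set $\{(v,\eta):\eta\in K_v\}$ is closed. Indeed, let $(v_k,\eta_k)\to(v,\eta)$ with $\eta_k\in K_{v_k}$. A subsequence of $x_k=x_{v_k}(\eta_k)$ converges to a point $x$ with $\beta_v(x)=0$ and $d(x,\pi(v))\le r_1$. The unit vectors at $x_k$ pointing to $c_{v_k}(+\infty)$ and to $\eta_k$ are opposite, so by (F1) those at $x$ pointing to $c_v(+\infty)$ and to $\eta$ are opposite. Hence $\eta\ne c_v(+\infty)$ and $x=x_v(\eta)$.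

For $\gamma\in\Gamma$ let $\Omega_\gamma$ be the set of $(v,w)$ with $\gamma K_v\subset O_w$. Its complement is the projection along the compact factor $\partial X$ of the closed set $\{(v,w,\eta):\eta\in K_v,\ \gamma\eta\notin O_w\}$, so $\Omega_\gamma$ is open. The sets $\Omega_\gamma$ cover $T^1X\times T^1X$: the open sets $O_w$ and $\partial X\setminus K_v$ contain $c_w(-\infty)$ and $c_v(+\infty)$ respectively, so by \eqref{eq:pairs} there is $\gamma_1$ with $\gamma_1^+\in O_w$ and $\gamma_1^-\notin K_v$, and $\gamma_1^mK_v\subset O_w$ for large $m$ by (F6).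

Let $F\subset X$ be compact with $\Gamma F=X$. The quantities to be compared are $\Gamma$-invariant in $v$ and in $w$ separately, so we may assume $\pi(v),\pi(w)\in F$. These pairs form a compact set, covered by $\Omega_\gamma$ with $\gamma$ in a finite set $G$. Let $(v,w)\in\Omega_\gamma$, $\gamma\in G$. For $x\in B(v,r_1)$ we have $\eta:=x^-\in K_v$; put $x'=x_w(\gamma\eta)$. Then $x'\in B(w,r_2/2)$ by Lemma~\ref{lem:sigma}, and
\[
d(\gamma x,x')\le R_1:=r_1+\epsilon+\max\{d(\gamma'p,p'):\gamma'\in G,\ p,p'\in F\}.
\]
The rays $s\mapsto\gamma\Psi_sx$ and $s\mapsto\Psi_sx'$ both end at $\gamma\eta$, so by (F4) their distance stays $\le R_1$. Therefore $\gamma\Psi_sB(v,r_1)\subset N_{R_1+1}(\Psi_sB(w,r_2/2))$. Apply Lemma~\ref{lem:near} with $R=R_1+1$ and the neighborhood radius $r_2/2$. Since $\Psi_{-s}$ does not increase intrinsic distances, the intrinsic $r_2/2$-neighborhood of $\Psi_sB(w,r_2/2)$ is contained in $\Psi_sB(w,r_2)$, and the claim follows.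
\end{proof}

Fix $v_*\in T^1X$ and put
\[
Q(s)=\operatorname{Vol}\Psi_sB(v_*,1),\qquad q=\limsup_{s\to\infty}\frac1s\log Q(s).
\]
By \eqref{eq:expand}, $0<q\le da$. By Lemma~\ref{lem:uniform}, for each $r>0$ there is $C$ with
\begin{equation}\label{eq:Q}
C^{-1}Q(s)\le\operatorname{Vol}\Psi_sB(v,r)\le CQ(s)\qquad(v\in T^1X,\ s\ge0).
\end{equation}

The last general lemma shows that two vectors with different exponents force oscillation for a generic vector.

\begin{lemma}\label{lem:baire}
Let $v_1,v_2\in T^1X$. For all $w$ in a residual set, $\underline k(w)\le\underline k(v_2)$ and $\overline k(w)\ge\overline k(v_1)$. In particular, if $\underline k(v_2)<\overline k(v_1)$, then $H(w)$ has no growth order for these $w$.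
\end{lemma}

\begin{proof}
For $u\in T^1X$ let $D(u)$ be the set of $v$ with $c_v(+\infty)\in\Gamma c_u(+\infty)$. It is dense in $T^1X\cong X\times\partial X$, because $\Gamma$-orbits in $\partial X$ are dense. If $v\in D(u)$, then $H(v)=\gamma\Psi_tH(u)$ for some $\gamma$ and $t$; the map $\gamma\Psi_t$ is bilipschitz, and the exponents depend neither on the base point nor on bounded factors in radius and volume. So $\underline k=\underline k(u)$ and $\overline k=\overline k(u)$ on $D(u)$.

Let $p>\underline k(v_2)$ be rational, $N\ge1$ an integer and $W_{p,N}=\{w:V(w,r)<r^p\text{ for some }r>N\}$. Fix $p'$ with $p>p'>\underline k(v_2)$ and let $v\in D(v_2)$. There are arbitrarily large $r$ with $V(v,C_0r)<(C_0r)^{p'}$; take one with $r>N$ and $C_0(C_0r)^{p'}<r^p$. By Lemma~\ref{lem:coarse}, $V(w,r)\le C_0V(v,C_0r)<r^p$ for $w$ near $v$. So $W_{p,N}$ contains a neighborhood of each point of $D(v_2)$, hence a dense open set.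

Let $p<\overline k(v_1)$ be rational and $W'_{p,N}=\{w:V(w,r)>r^p\text{ for some }r>N\}$. Fix $p''$ with $p<p''<\overline k(v_1)$ and let $v\in D(v_1)$. Take $r>N$ with $V(v,r)>r^{p''}$ and $C_0^{-1}r^{p''}>(C_0r)^p$. By Lemma~\ref{lem:coarse}, $V(w,C_0r)\ge C_0^{-1}V(v,r)>(C_0r)^p$ for $w$ near $v$. So $W'_{p,N}$ also contains a dense open set.

The intersection of the countably many sets $W_{p,N}$ and $W'_{p,N}$ is residual. For $w$ in it, $\underline k(w)\le p$ for every rational $p>\underline k(v_2)$ and $\overline k(w)\ge p$ for every rational $p<\overline k(v_1)$.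
\end{proof}

\section{The dichotomy}\label{sec:dichotomy}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal G$ be the set of $v$ for which $H(v)$ has a growth order. If (a) holds, $\mathcal G=T^1X$ is not meager, so (a) and (b) exclude each other. Suppose that $\mathcal G$ is not meager; we prove (a). The plan is to get uniform constants on an open set by the Baire property, and to spread them over $T^1X$ with finitely many elements of $\Gamma$.

\emph{An open set.} By Lemma~\ref{lem:baire}, $\underline k(v)\ge\overline k(v')$ for all $v,v'$, since otherwise $\mathcal G$ would be disjoint from a residual set. Hence $\underline k=\overline k$ is a constant $k$, finite by Lemma~\ref{lem:poly}, and every $v\in\mathcal G$ has growth order $r^k$ for this $k$. So $\mathcal G\subset\bigcup_{m\ge1}A_m$, where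
\[
A_m=\{v:m^{-1}r^k\le V(v,r)\le mr^k\text{ for all }r\ge m\},
\]
and some closure $\overline{A_m}$ contains a nonempty open set $O$. Let $w\in O$ and $r\ge m$. The neighborhood of $w$ that Lemma~\ref{lem:coarse} provides for the radius $r$ contains some $v\in A_m$, and so
\[
V(w,r)\le C_0V(v,C_0r)\le C_0m(C_0r)^k,\qquad V(w,C_0r)\ge C_0^{-1}V(v,r)\ge C_0^{-1}m^{-1}r^k .
\]
Thus there is $C_1$ with $C_1^{-1}r^k\le V(w,r)\le C_1r^k$ for all $w\in O$ and $r\ge C_0m$.

\emph{Spreading.} Let $o$ be the footpoint of a vector in $O$. By (F1) there is a nonempty open $U\subset\partial X$ such that the unit vectors at $o$ pointing to $U$ lie in $O$. Since orbits are dense, the open sets $\gamma^{-1}U$ cover the compact space $\partial X$; let $G\subset\Gamma$ be finite with $\bigcup_{\gamma\in G}\gamma^{-1}U=\partial X$. Let $R_0$ be the diameter of $X/\Gamma$ and $R_1=R_0+\max_{\gamma\in G}d(\gamma o,o)$. Given $v$, translate it by $\Gamma$, which does not change $V(v,\cdot)$, so that $d(\pi(v),o)\le R_0$. Choose $\gamma\in G$ with $\gamma c_v(+\infty)\in U$, and let $w\in O$ be the vector at $o$ pointing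 to $\gamma c_v(+\infty)$. Then $d(\gamma\pi(v),o)\le R_1$, so $t=-\beta_w(\gamma\pi(v))$ satisfies $|t|\le R_1$, and $\gamma\Psi_t$ maps $H(v)$ onto $H(w)$ and $\pi(v)$ to a point at distance $\le2R_1$ from $o$, hence at intrinsic distance $\le\sigma(2R_1)$. As $\gamma\Psi_t$ is $e^{aR_1}$-bilipschitz and changes volumes by a factor at most $e^{daR_1}$,
\[
e^{-daR_1}V\bigl(w,e^{-aR_1}r-\sigma(2R_1)\bigr)\le V(v,r)\le e^{daR_1}V\bigl(w,e^{aR_1}r+\sigma(2R_1)\bigr)
\]
when $e^{-aR_1}r>\sigma(2R_1)$. Let $R_2\ge1$ be such that $e^{-aR_1}r-\sigma(2R_1)\ge\max\{C_0m,\frac12e^{-aR_1}r\}$ for $r\ge R_2$. Then the estimate in (a) holds for all $v$ and $r\ge R_2$, with a constant independent of $v$. For $1\le r\le R_2$ both $V(v,r)$ and $r^k$ lie between positive constants, by Lemma~\ref{lem:small}.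
\end{proof}

\section{Hyperbolic manifolds with flattened walls}\label{sec:examples}

Fix $d\ge2$ and $\varepsilon>0$, and put $n=d+1$. Fix $\delta\in(0,1/128]$ with
\begin{equation}\label{eq:delta}
\Delta:=(d-1)(1-\delta)-\frac{2d\delta}{1-\delta}\ge d-1-\varepsilon .
\end{equation}
Since $d\le2(d-1)$, we also have $\Delta\ge(d-1)\bigl(\frac{127}{128}-\frac4{127}\bigr)>0$.

We need a metric with totally geodesic hypersurfaces of curvature close to $0$, with curvature bounded below by almost $-1$, and equal to the hyperbolic metric away from the hypersurfaces. We choose the profile of the deformation first, then the width of collar that the later estimates require, and last a hyperbolic manifold that has room for such collars.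

\subsection{The warping function}
If $P$ is a hyperplane of $\mathbb H^n$, with its metric $g_P$ of curvature $-1$, the signed distance $r$ to $P$ and the nearest-point projection identify $\mathbb H^n$ with $\mathbb R\times P$ and the hyperbolic metric with $dr^2+\cosh^2r\,g_P$. We replace $\cosh$ by an even function $f$. Recall the curvature of $dr^2+f(r)^2g_P$: if $e_1,\dots,e_d$ is an orthonormal basis tangent to a slice $\{r\}\times P$, the curvature operator is diagonal in the orthonormal basis $\partial_r\wedge e_k$, $e_k\wedge e_l$ of bivectors, with eigenvalues $-f''/f$ and $-(1+f'^2)/f^2$ respectively. The sectional curvature of a plane is the value of the associated quadratic form on a unit bivector, hence a convex combination of these two numbers. The slice $r=0$ has intrinsic curvature $-f(0)^{-2}$, so we want $f(0)$ large. We obtain this by letting $f$ grow more slowly than $\cosh$ over a long interval, at the end of which the two agree.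

Put $\rho=1/\delta$. Let $\chi:\mathbb R\to[\frac12,1]$ be smooth and even, equal to $\frac12$ near $0$ and to $1$ on $[\rho,\infty)$, with $0\le\chi'\le\delta$ on $[0,\infty)$; for $\chi'$ take a smooth function with compact support in $(0,\rho)$, values in $[0,\delta]$ and integral $\frac12$, which exists because $\delta\rho=1>\frac12$. Put
\[
f(r)=f(0)+\int_0^r\chi(t)\sinh t\,dt,\qquad f(0)=1+\int_0^\infty(1-\chi(t))\sinh t\,dt .
\]
Then $f$ is smooth and even, $f'(0)=0$, and since $\cosh r=1+\int_0^{|r|}\sinh t\,dt$,
\[
f(r)-\cosh r=\int_{|r|}^\infty(1-\chi(t))\sinh t\,dt\in[0,f(0)-1],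
\]
with value $0$ for $|r|\ge\rho$. In particular $\cosh\le f\le f(0)\cosh$. From $\chi(t)\le\frac12+\delta t$ we get $1-\chi\ge\frac14$ on $[0,\frac1{4\delta}]$, and $\cosh x-1\ge x^2/2$ gives
\[
f(0)\ge\frac14\Bigl(\cosh\frac1{4\delta}-1\Bigr)\ge\frac1{128\delta^2}\ge\frac1\delta,\qquad\text{so}\qquad\kappa:=\frac1{f(0)}\le\delta .
\]
For $r\ge0$, and by evenness for all $r$,
\[
0<\frac{f''}f=\frac{\chi'\sinh r+\chi\cosh r}{f}\le1+\delta,\qquad 0<\frac{1+f'^2}{f^2}\le\frac{1+\sinh^2r}{\cosh^2r}=1 .
\]
Both functions are continuous and equal to $1$ for $|r|\ge\rho$. Let $b^2\in(0,1]$ be the minimum of their values, and $a=1+\delta$. Then the warped metric satisfies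
\begin{equation}\label{eq:pinch}
-a^2\le\sec\le-b^2 .
\end{equation}
At $r=0$ the second function equals $\kappa^2$, so $b\le\kappa$. The upper bound of Lemma~\ref{lem:poly} is therefore far too weak for our purpose, and a finer lower bound for the expansion of distances is needed; it occupies Section~\ref{sec:crossing}.

\subsection{Constants}
With $\sigma(u)=ue^{au/2}$ and $a=1+\delta$, put
\[
T=\frac{\log4}\delta,\qquad\rho'=\rho+T,\qquad c_b=\frac{\log4}b,\qquad C_*=2\sigma(4\rho'+2c_b),
\]
and fix $L\ge\rho'+C_*$. The numbers $b,\rho,T,\rho',c_b,C_*$ depend only on $\delta$ and $f$, not on $L$.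

\subsection{Hyperplanes that are far apart}
Let $\phi(x)=-\sqrt2x_0^2+x_1^2+\dots+x_n^2$ with bilinear form $\langle\cdot,\cdot\rangle$, and let $\mathbb H^n=\{\phi=-1,\ x_0>0\}$ with the induced metric $g_0$ of curvature $-1$. For $e$ with $\phi(e)=1$ the set $e^\perp\cap\mathbb H^n$ is a hyperplane, and if $\phi(e)=\phi(e')=1$ and $|\langle e,e'\rangle|>1$, the two hyperplanes are at distance $\operatorname{arcosh}|\langle e,e'\rangle|$. Let $\Lambda$ be the subgroup of $O(\phi,\mathbb Z[\sqrt2])$ preserving $\mathbb H^n$, and $\iota$ the Galois conjugation $\sqrt2\mapsto-\sqrt2$. The conjugate form $\phi^\iota=\sqrt2x_0^2+x_1^2+\dots+x_n^2$ is positive definite, so $\Lambda$ is discrete and cocompact (Borel--Harish-Chandra, Mostow--Tamagawa). Let $\Lambda'$ be a torsion-free subgroup of finite index (Selberg), let $M\ge3$ be an integer and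
\[
\Gamma=\{\gamma\in\Lambda':\gamma\equiv1\bmod M\mathbb Z[\sqrt2]\}.
\]
It has finite index in $\Lambda$ and is torsion-free, so it acts freely, properly discontinuously and cocompactly on $\mathbb H^n$. Let $e_1$ be the standard basis vector of the coordinate $x_1$ and $P=e_1^\perp\cap\mathbb H^n$.

\begin{lemma}\label{lem:far}
For $\gamma\in\Gamma$, either $\gamma P=P$ or the $g_0$-distance from $P$ to $\gamma P$ is at least $\operatorname{arcosh}(M^2/2-1)$.
\end{lemma}

\begin{proof}
Let $x=\langle e_1,\gamma e_1\rangle$, the diagonal entry $\gamma_{11}$; then $x-1\in M\mathbb Z[\sqrt2]$. The matrix $\iota(\gamma)$ preserves $\phi^\iota$, and $\iota(x)$ is the $\phi^\iota$-product of the unit vectors $e_1$ and $\iota(\gamma)e_1$, so $|\iota(x)|\le1$ by the Cauchy--Schwarz inequality. If $x\ne1$, write $x-1=My$ with $0\ne y\in\mathbb Z[\sqrt2]$. The norm $y\,\iota(y)$ is a nonzero integer, so $|x-1|\,|\iota(x)-1|\ge M^2$. Hence $|x-1|\ge M^2/2$ and $|x|\ge M^2/2-1>1$, and the distance is $\operatorname{arcosh}|x|$. If $x=1$, then $w=\gamma e_1-e_1$ has $\phi(w)=1-2+1=0$, so $\phi^\iota(\iota(w))=0$,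 so $w=0$ and $\gamma P=P$.
\end{proof}

Choose $M$ with $\operatorname{arcosh}(M^2/2-1)\ge2L$. Let $\{P_i\}$ be the set of translates $\gamma P$, $\gamma\in\Gamma$; we call them \emph{walls}. Distinct walls are at $g_0$-distance $\ge2L$. There are at least two walls: otherwise the distance to $P$ would be a $\Gamma$-invariant continuous unbounded function, which cocompactness forbids.

\subsection{The metric}
Let $r_i$ be the signed $g_0$-distance to $P_i$. The sets $U_i=\{|r_i|<L\}$ are pairwise disjoint. Define $g=dr_i^2+f(r_i)^2g_{P_i}$ on $U_i$ and $g=g_0$ elsewhere, and let $X=(\mathbb H^n,g)$, with distance $d$. Define the \emph{collars} and \emph{thick collars}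
\[
\mathcal N_i=\{|r_i|\le\rho\},\qquad\mathcal N_i'=\{|r_i|\le\rho'\},\qquad\mathcal N=\bigcup_i\mathcal N_i,\qquad\mathcal N'=\bigcup_i\mathcal N_i' .
\]
Let $\partial P_i\subset\partial X$ be the set of endpoints of the geodesic rays of $X$ contained in $P_i$, and $\overline P_i=P_i\cup\partial P_i$.

\begin{lemma}\label{lem:walls}
The pair $(X,\Gamma)$ is a cocompact pair satisfying \eqref{eq:pinch}, and the following hold.
\begin{enumerate}
\item[(W1)] $\mathcal N_i=\{d(\cdot,P_i)\le\rho\}$ and $\mathcal N_i'=\{d(\cdot,P_i)\le\rho'\}$. For $i\ne j$, $d(\mathcal N_i,\mathcal N_j)\ge2(L-\rho)$ and $d(\mathcal N_i',\mathcal N_j')\ge2(L-\rho')>0$. A compact set meets finitely many $\mathcal N_i'$, the sets $\mathcal N$ and $\mathcal N'$ are closed, and $\sec\equiv-1$ on $X\setminus\mathcal N$.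
\item[(W2)] Each $P_i$ is totally geodesic, closed and convex in $X$, and isometric to the simply connected $d$-dimensional space form of curvature $-\kappa^2$. The ray from a point of $P_i$ to a point of $\partial P_i$ lies in $P_i$.
\item[(W3)] $\overline P_i$ is homeomorphic to a closed $d$-disc with boundary $\partial P_i\cong S^{d-1}$. The set $\overline X\setminus\overline P_i$ has two components; each is open, meets $\partial X$ in a nonempty set, and has as closure its union with $\overline P_i$. For $i\ne j$, $\overline P_i\cap\overline P_j=\emptyset$.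
\end{enumerate}
\end{lemma}

\begin{proof}
Let $d_0$ be the distance of $g_0$. By the triangle inequality $d_0(\mathcal N_i,\mathcal N_j)\ge2(L-\rho)$ and $d_0(\mathcal N_i',\mathcal N_j')\ge2(L-\rho')$. So a $d_0$-ball of radius less than $L-\rho'$ meets at most one $\mathcal N_i'$, which gives the finiteness claim and shows that $\mathcal N$ and $\mathcal N'$ are closed. Since $f=\cosh$ for $|r|\ge\rho$, we have $g=g_0$ on the open set $X\setminus\mathcal N$, which together with the $U_i$ covers $X$; so $g$ is smooth and satisfies \eqref{eq:pinch}. If $\gamma P_i=P_k$, then $\gamma$ acts in the product coordinates as $(r,p)\mapsto(\pm r,\gamma p)$, and it preserves $g$ because $f$ is even. From $\cosh\le f\le f(0)\cosh$ we get $g_0\le g\le\kappa^{-2}g_0$, so $g$ is complete. The action of $\Gamma$ on the underlying manifold is unchanged.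

(W1) As $d\ge d_0$, we have $d(\cdot,P_i)\ge|r_i|$ everywhere, with equality on $U_i$ because the $r_i$-segment to $P_i$ has $g$-length $|r_i|$. Since $\rho<\rho'<L$, this gives the description of the collars; the distance bounds pass from $d_0$ to $d$.

(W2) The reflection $r_i\mapsto-r_i$ is an isometry of $(U_i,g)$ with fixed set $P_i$, so $P_i$ is totally geodesic; its metric is $f(0)^2g_{P_i}$. Two points of $P_i$ are joined by a geodesic of $P_i$, which is a geodesic of $X$, hence the unique one. So $P_i$ is convex and its intrinsic distance is $d$. Given $x\in P_i$ and a ray $c$ in $P_i$, the space form $P_i$ contains a ray from $x$ asymptotic to $c$, and it is the ray of $X$ from $x$ to $c(+\infty)$.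

(W3) Take $o\in P_i$. By (W2), the homeomorphism in (F1) maps the intersection of the closed unit ball with the hyperplane $T_oP_i$ onto $\overline P_i$, and the first two claims hold in the ball. Walls are disjoint, and if $\partial P_i$ and $\partial P_j$ had a common point, \eqref{eq:asymptotic} would give $d(P_i,P_j)=0$.
\end{proof}

From now on $(X,\Gamma)$ is this pair, and $Q$, $q$ are as in Section~\ref{sec:compare}.

\section{A horosphere with large growth}\label{sec:large}

\begin{proposition}\label{prop:large}
If $v_1\in T^1X$ is tangent to the wall $P$, then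
\[
\overline k(v_1)\ge\frac{(d-1)(1+\delta-\kappa)+q}{1+\delta}.
\]
\end{proposition}

\begin{proof}
Let $\beta=\beta_{v_1}$, $o=\pi(v_1)$ and $H^{-s}=\{\beta=-s\}$. The ray $c_{v_1}$ lies in $P$ and the intrinsic distance of $P$ is $d$, so $\beta|_P$ is a Busemann function of the space form $P$. By (W2), $\nabla\beta$ is tangent to $P$ along $P$, so $\Psi_t$ preserves $P$. There are coordinates $(t,y)\in\mathbb R\times\mathbb R^{d-1}$ on $P$ in which the metric is $dt^2+e^{2\kappa t}|dy|^2$, $\beta=t$ and $\Psi_s(t,y)=(t+s,y)$. Thus $H^{-s}\cap P$ is a flat $\mathbb R^{d-1}$, the map $\Psi_s:H^{-s}\cap P\to H^0\cap P$ multiplies flat distances by $e^{\kappa s}$, and two points of $H^{-s}\cap P$ at distance $D$ in $X$ have flat distance $\frac2\kappa\sinh\frac{\kappa D}2$.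

Let $s\ge0$, $R=e^{(a-\kappa)s}$ and $\lambda=\frac2\kappa\sinh\kappa$. In the open flat ball of radius $R$ about $c_{v_1}(s)=\Psi_{-s}o$ in $H^{-s}\cap P$ choose a maximal subset $\{x_1,\dots,x_N\}$ with mutual flat distances $\ge\lambda$. The flat balls of radius $\lambda$ about the $x_k$ cover the ball of radius $R$, so $N\ge(R/\lambda)^{d-1}$. For $k\ne l$ we have $d_{H^{-s}}(x_k,x_l)\ge d(x_k,x_l)\ge2$, so the balls $B_{H^{-s}}(x_k,1)$ are disjoint. Their images under $\Psi_s$ are disjoint subsets of $H^0=H(v_1)$ of volume at least $C^{-1}Q(s)$, by \eqref{eq:Q}. By \eqref{eq:expand} the $k$-th image lies in $B_{H^0}(\Psi_sx_k,e^{as})$, and $d_{H^0}(o,\Psi_sx_k)$ is at most the flat distance, which is less than $e^{\kappa s}R=e^{as}$. Therefore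
\[
V(v_1,2e^{as})\ge C^{-1}\lambda^{-(d-1)}e^{(d-1)(a-\kappa)s}Q(s)\qquad(s\ge0).
\]
Take logarithms, divide by $\log(2e^{as})$, and let $s\to\infty$ along a sequence with $\frac1s\log Q(s)\to q$. This gives $\overline k(v_1)\ge((d-1)(a-\kappa)+q)/a$.
\end{proof}

\section{The cost of passing from one collar to another}\label{sec:crossing}

In this section $\xi\in\partial X\setminus\bigcup_i\partial P_i$, $\beta$ is a Busemann function at $\xi$, and $H^s=\{\beta=s\}$, so that $\Psi_t$ maps $H^s$ onto $H^{s+t}$. Curves are piecewise $C^1$. We want to show that the distance in $H^s$ between two different collars grows almost like $e^s$. Length itself is a poor quantity to follow under the flow, because inside the collars the only lower bound for expansion is $e^{bt}$. We give up the collars altogether and count only the length outside them: for a curve $\alpha$ in a horosphere let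
\[
\ell(\alpha)=\text{length of the part of }\alpha\text{ outside }\mathcal N,\qquad\ell'(\alpha)=\text{length of the part outside }\mathcal N' .
\]
A point outside the thick collars stays in curvature $-1$ for time $T=\rho'-\rho$, so $\ell'$ is expanded at the hyperbolic rate.

\begin{lemma}\label{lem:stretch}
If $x\in H^s\setminus\mathcal N'$, then $\Psi_Tx\notin\mathcal N$ and $|D\Psi_Tu|\ge\frac12e^T|u|$ for $u\in T_xH^s$. Hence $\ell(\Psi_T\alpha)\ge\frac12e^T\ell'(\alpha)$ for every curve $\alpha$ in $H^s$.
\end{lemma}

\begin{proof}
By (W1), $d(x,P_i)>\rho+T$ for all $i$, so $d(\Psi_tx,P_i)>\rho$ for $0\le t\le T$, and the segment $t\mapsto\Psi_tx$ lies in the open set where $\sec\equiv-1$. There the normal Jacobi field $J(t)=D\Psi_tu$ solves $J''=J$ with $J(0)=u$ and $J'(0)=Su$, where $S=\operatorname{Hess}\beta$. So $J(t)=\cosh t\,E_u+\sinh t\,E_{Su}$, where $E$ denotes parallel extension. As $\beta$ is convex, $\langle Su,u\rangle\ge0$, and $\langle J(T),E_u\rangle\ge\cosh T\,|u|^2\ge\frac12e^T|u|^2$. The last claim follows by integrating over the parameters at which $\alpha$ is outside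 $\mathcal N'$.
\end{proof}

This bounds $\ell$ after the flow by $\ell'$ before it. To iterate we must pass from $\ell'$ back to $\ell$, and a curve may have great length in $\mathcal N'\setminus\mathcal N$. The remedy is to change the curve: each visit to a thick collar is replaced by a shortcut along the wall, at a bounded cost in $\ell$. This is the statement about annuli in Section~\ref{sec:idea}, now for the metric $g$.

\begin{lemma}[shortcuts]\label{lem:shortcut}
If $p_1,p_2\in H^s\cap\mathcal N_i'$, there is a curve $\alpha$ in $H^s$ from $p_1$ to $p_2$ with $\ell(\alpha)\le C_*$.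
\end{lemma}

\begin{proof}
Subtracting a constant from $\beta$, assume $s=0$ and write $H=H^0$.

\emph{Step 1: $\beta|_{P_i}$ has bounded sublevel sets.} Let $c$ be a ray in $P_i$. Its endpoint $\eta$ differs from $\xi$; this is where $\xi\notin\partial P_i$ is used. So $c$ is asymptotic to $t\mapsto\Psi_tx$ with $x^-=\eta$, along which $\beta=\beta(x)+t$, and $\beta(c(t))\to+\infty$ because $\beta$ is $1$-Lipschitz. Suppose now that $x_k\in P_i$, $\beta(x_k)\le C$ and $d(p,x_k)\to\infty$ for a fixed $p\in P_i$. By convexity $\beta\le\max\{C,\beta(p)\}$ on the segments $[p,x_k]\subset P_i$, and a subsequence of them converges to a ray in $P_i$ on which $\beta$ is bounded above, a contradiction.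

\emph{Step 2: $\beta|_{P_i}$ is a distance function up to $c_b$.} By Step 1, $\beta|_{P_i}$ attains its minimum at a point $o_i$, where $\nabla\beta$ is orthogonal to $P_i$. For $x\in P_i$ and $y$ on the ray from $o_i$ to $\xi$ the triangle $x,o_i,y$ has a right angle at $o_i$. By (F5) and $\frac12e^u\le\cosh u\le e^u$ for $u\ge0$,
\[
e^{b\,d(x,y)}\ge\tfrac14e^{b(d(x,o_i)+d(o_i,y))},\qquad\text{that is,}\qquad d(x,y)-d(o_i,y)\ge d(x,o_i)-c_b .
\]
As $y\to\xi$ the left side of the last inequality tends to $\beta(x)-\beta(o_i)$. Together with the Lipschitz bound this gives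
\begin{equation}\label{eq:radial}
\beta(x)-\beta(o_i)\le d(x,o_i)\le\beta(x)-\beta(o_i)+c_b\qquad(x\in P_i).
\end{equation}
For $l=1,2$ let $p_l'\in P_i$ be nearest to $p_l$. Then $d(p_l,p_l')\le\rho'$ and $|\beta(p_l')|\le\rho'$.

\emph{Step 3: the case $\beta(o_i)\ge0$.} Here $H$ touches only the tip of the collar. By \eqref{eq:radial}, $d(p_l',o_i)\le\rho'+c_b$, so $d(p_1,p_2)\le4\rho'+2c_b$, and Lemma~\ref{lem:sigma} gives a curve of total length at most $\sigma(4\rho'+2c_b)\le C_*$.

\emph{Step 4: the case $\beta(o_i)<0$.} For a unit vector $\theta\in T_{o_i}P_i$ the function $h_\theta(t)=\beta(\exp_{o_i}t\theta)$ is convex on $[0,\infty)$, negative at $0$, and tends to $+\infty$. So it has a zero $t(\theta)>0$. At any zero $t>0$, convexity gives $h_\theta'(t)\ge-h_\theta(0)/t>0$, after which $h_\theta$ is increasing; so the zero is unique, and $\theta\mapsto t(\theta)$ is $C^1$ by the implicit function theorem. Thus $Z=H\cap P_i=\{\exp_{o_i}t(\theta)\theta\}$ is a $C^1$ image of the sphere $S^{d-1}$. Since $d\ge2$, any two points of $Z$ are joined by a $C^1$ curve in $Z\subset\mathcal N_i$,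 and such a curve has $\ell=0$. Let $\theta_l$ be the direction from $o_i$ to $p_l'$ (arbitrary if $p_l'=o_i$) and $x_l=\exp_{o_i}t(\theta_l)\theta_l\in Z$. By \eqref{eq:radial}, both $t(\theta_l)$ and $d(o_i,p_l')-\beta(p_l')$ lie in $[-\beta(o_i),-\beta(o_i)+c_b]$. As $x_l$ and $p_l'$ lie on one ray from $o_i$,
\[
d(x_l,p_l')=|t(\theta_l)-d(o_i,p_l')|\le|\beta(p_l')|+c_b\le\rho'+c_b .
\]
Hence $d(p_l,x_l)\le2\rho'+c_b$. Join $p_1$ to $x_1$ and $x_2$ to $p_2$ by the curves of Lemma~\ref{lem:sigma}, and $x_1$ to $x_2$ inside $Z$. The result has $\ell\le2\sigma(2\rho'+c_b)\le C_*$.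
\end{proof}

For $d=1$ the set $Z$ would consist of two points, and no shortcut along the wall would exist. Step 4 is the place in this section where $d\ge2$ is needed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25,even odd rule] (0,0) circle (1.25) (0,0) circle (0.75);
\fill[gray!25,even odd rule] (3.15,0) circle (1.05) (3.15,0) circle (0.55);
\fill[gray!25,even odd rule] (6.3,0) circle (1.25) (6.3,0) circle (0.75);
\draw[gray] (0,0) circle (1);
\draw[gray] (3.15,0) circle (0.8);
\draw[gray] (6.3,0) circle (1);
\draw[thick] (1,0) -- (5.3,0);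
\draw[very thick,dashed] (2.35,0) arc (180:0:0.8);
\fill (1,0) circle (0.045);
\fill (1.25,0) circle (0.045) node[below right] {$u_0$};
\fill (2.1,0) circle (0.045) node[above left] {$t_1$};
\fill (4.2,0) circle (0.045) node[below right] {$u_1$};
\fill (5.05,0) circle (0.045) node[above left] {$t_2$};
\fill (5.3,0) circle (0.045);
\node at (0,-1.55) {$\mathcal N'_{i_0}$};
\node at (3.15,-1.55) {$\mathcal N'_{i_1}$};
\node at (6.3,-1.55) {$\mathcal N'_{i_2}$};
\end{tikzpicture}
\caption{A schematic view of a horosphere for $d=2$. Three walls meet it in closed curves (thin circles) and their thick collars meet it in annuli (shaded). A curve (solid) joins the first collar to the last. Between its first entry $t_1$ into the middle thick collar and its last exit $u_1$, it is rerouted along the wall (dashed). The arcs from $u_0$ to $t_1$ and from $u_1$ to $t_2$ lie outside all thick collars and are kept.}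
\label{fig:reroute}
\end{figure}

Each shortcut costs at most $C_*$, while each passage between two thick collars has length at least $2(L-\rho')\ge2C_*$. So the shortcuts at most double the count. This factor $2$ and the factor $2$ of Lemma~\ref{lem:stretch} are absorbed by $e^{\delta T}=4$, which explains the choices of $L$ and $T$.

\begin{proposition}\label{prop:cross}
Let $i\ne j$ and $x,z\in H^0$ with $\Psi_sx\in\mathcal N_i$ and $\Psi_sz\in\mathcal N_j$ for all $s\ge0$. Then for $s\ge0$ every curve in $H^s$ from $\Psi_sx$ to $\Psi_sz$ has length at least $c_*e^{(1-\delta)s}$, where $c_*=2(L-\rho)e^{-(1-\delta)T}$.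
\end{proposition}

\begin{proof}
Let $p_s$ be the infimum of $\ell(\alpha)$ over curves $\alpha$ in $H^s$ from $\Psi_sx$ to $\Psi_sz$. Between the last time that such a curve is in $\mathcal N_i$ and the next time that it is in $\mathcal N$, it runs outside $\mathcal N$ and joins two different collars; so $p_s\ge2(L-\rho)$ by (W1). We claim that
\begin{equation}\label{eq:recursion}
p_{s+T}\ge e^{(1-\delta)T}p_s\qquad(s\ge0).
\end{equation}
Writing $s=s'+mT$ with $s'\in[0,T)$ and $m\ge0$ an integer, we then get $p_s\ge2(L-\rho)e^{(1-\delta)mT}\ge c_*e^{(1-\delta)s}$, and the length of a curve is at least its $\ell$.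

To prove \eqref{eq:recursion}, let $\alpha$ be a curve in $H^{s+T}$ from $\Psi_{s+T}x$ to $\Psi_{s+T}z$, and let $\alpha_0=\Psi_{-T}\alpha:[0,1]\to H^s$. It starts in $\mathcal N_i$ and ends in $\mathcal N_j$. We cut it as in Figure~\ref{fig:reroute}. Put $i_0=i$ and $t_0=0$, and let $u_0$ be the last time with $\alpha_0\in\mathcal N'_{i_0}$. Suppose that $i_k$ and $u_k<1$ are defined, where $u_k$ is the last time in $\mathcal N'_{i_k}$. The set of $t>u_k$ with $\alpha_0(t)\in\mathcal N'$ contains $1$, and it is bounded away from $u_k$, because after $u_k$ the curve avoids $\mathcal N'_{i_k}$ and all other thick collars are at distance $\ge2(L-\rho')$ from $\alpha_0(u_k)$. As $\mathcal N'$ is closed, this set has a least element $t_{k+1}$. Let $\mathcal N'_{i_{k+1}}$ be the thick collar containing $\alpha_0(t_{k+1})$ and $u_{k+1}$ the last time in it. The indices $i_0,i_1,\dots$ are distinct and $\alpha_0$ meets finitely many thick collars, so the process stops with $u_K=1$. Then $i_K=j$, and $K\ge1$ since $i\ne j$.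

The $K$ arcs over $(u_k,t_{k+1})$ lie outside $\mathcal N'$ and join different thick collars. Let $\Sigma$ be their total length; then $2K(L-\rho')\le\Sigma\le\ell'(\alpha_0)$. Replace each $\alpha_0|_{[t_k,u_k]}$, $0\le k\le K$, by a curve from Lemma~\ref{lem:shortcut}. The new curve joins $\Psi_sx$ to $\Psi_sz$ in $H^s$, so, using $K+1\le2K$, $C_*\le L-\rho'$ and Lemma~\ref{lem:stretch},
\[
p_s\le\Sigma+(K+1)C_*\le\Sigma+2K(L-\rho')\le2\ell'(\alpha_0)\le4e^{-T}\ell(\alpha)=e^{-(1-\delta)T}\ell(\alpha).
\]
Taking the infimum over $\alpha$ gives \eqref{eq:recursion}.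
\end{proof}

\section{A horosphere with small growth}\label{sec:small}

To use Proposition~\ref{prop:cross} we need two walls that separate a base point of the horosphere from infinity, so that every long curve from the base point has to pass from one collar to the other. The proposition then controls balls in $H^s$ about the moving point $\Psi_so$; to turn this into a statement about one horosphere we take the center at the end of an axis, so that an isometry brings $H^s$ back to $H^0$.

\begin{proposition}\label{prop:small}
There is $v_2\in T^1X$ with $\overline k(v_2)\le\dfrac q{1-\delta}$.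
\end{proposition}

\begin{proof}
\emph{Choice of the axis.} Let $P_i\ne P_j$ be walls. By (W3), the connected set $\overline P_j$ lies in one component $B_i$ of $\overline X\setminus\overline P_i$; let $A_i$ be the other one. Define $B_j\supset\overline P_i$ and $A_j$ symmetrically. The set $A_j\cup\overline P_j$ is connected and disjoint from $\overline P_i\subset B_j$, so it lies in $B_i$; in the same way $A_i\subset B_j$. By \eqref{eq:pairs} there is $\gamma\in\Gamma\setminus\{1\}$ with $\xi:=\gamma^+\in A_j$ and $\eta:=\gamma^-\in A_i$. Thus
\[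
\xi\in A_j\cap B_i,\qquad\eta\in A_i\cap B_j .
\]

\emph{No wall ends at $\xi$.} Suppose $\xi\in\partial P_k$. Then $\xi=\gamma\xi\in\partial(\gamma P_k)$, so $\gamma P_k=P_k$ by (W3), and $\gamma$ preserves the closed set $\partial P_k$. For $\zeta\in\partial P_k\setminus\{\xi\}$ we have $\gamma^{-m}\zeta\to\eta$ by (F6) applied to $\gamma^{-1}$, so $\eta\in\partial P_k$. The connected set $\overline P_k$ meets both $A_i$ and $B_i$, hence meets $\overline P_i$, so $k=i$. This contradicts $\xi\in B_i$. So Section~\ref{sec:crossing} applies to $\xi$.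

\emph{Choice of the horosphere.} For a horosphere $H$ centered at $\xi$ and $l\in\{i,j\}$ let $S_l=\{x\in H:x^-\in\partial P_l\}$, the preimage of the compact set $\partial P_l\subset\partial X\setminus\{\xi\}$ under the homeomorphism $x\mapsto x^-$; it is compact. For $x\in S_l$ the ray $s\mapsto\Psi_sx$ is asymptotic to a ray in $P_l$. So the function $s\mapsto d(\Psi_sx,P_l)$ tends to $0$ by \eqref{eq:asymptotic}, and it is convex, hence nonincreasing, by (F4). The sets $\{x\in S_l:d(\Psi_sx,P_l)<\rho\}$ are relatively open, increase with $s$ and cover $S_l$, so they equal $S_l$ for all $s\ge s_0$, with $s_0$ valid for both $l$. Replace $H$ by $H^0:=\Psi_{s_0}H$, which replaces $S_l$ by $\Psi_{s_0}S_l$, and normalize $\beta=0$ on $H^0$. Then $\Psi_sS_i\subset\mathcal N_i$ and $\Psi_sS_j\subset\mathcal N_j$ for all $s\ge0$. Let $o$ be the point of $H^0$ on the axis of $\gamma$, so that $o^-=\eta$, and let $v_2$ be the unit vector at $o$ pointing to $\xi$. Then $H(v_2)=H^0$.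

\emph{Long curves cross both collars.} The sets $A_i\cap\partial X$ and $B_j\cap\partial X$ are open in $\partial X$ and contain $\eta$. By (W3) their closures are contained in $A_i\cup\partial P_i$ and $B_j\cup\partial P_j$, which do not contain $\xi$. So their preimages $D_i,D_j\subset H^0$ are open sets containing $o$, with compact closures and with frontiers contained in $S_i$ and $S_j$. Choose $r_0$ with $D_i\cup D_j\subset B(v_2,r_0)$. A curve in $H^0$ from $o$ to a point $y\notin B(v_2,r_0)$ leaves $D_i$ and $D_j$, so it meets $S_i$ and $S_j$. Pulling back by $\Psi_{-s}$, we see that every curve in $H^s$ from $\Psi_so$ to $\Psi_sy$ contains a subcurve between points $\Psi_sx$ and $\Psi_sz$ with $x\in S_i$ and $z\in S_j$. By Proposition~\ref{prop:cross} its length is at least $c_*e^{(1-\delta)s}$. Thus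
\[
B_{H^s}\bigl(\Psi_so,c_*e^{(1-\delta)s}\bigr)\subset\Psi_sB(v_2,r_0)\qquad(s\ge0).
\]

\emph{Return to $H^0$.} Let $\tau>0$ be the translation length of $\gamma$. Since $\gamma$ fixes $\xi$, the function $\beta\circ\gamma-\beta$ is constant, and on the axis it equals $-\tau$. So $\gamma^m$ maps $H^{m\tau}$ isometrically onto $H^0$ and $\Psi_{m\tau}o$ to $o$, and \eqref{eq:Q} gives
\[
V\bigl(v_2,c_*e^{(1-\delta)m\tau}\bigr)\le\operatorname{Vol}\Psi_{m\tau}B(v_2,r_0)\le CQ(m\tau)\qquad(m\ge0).
\]
Let $q'>q$, so that $Q(s)\le e^{q's}$ for large $s$. For large $r$ let $m$ be the least integer with $c_*e^{(1-\delta)m\tau}\ge r$. Then $(m-1)\tau<(\log r-\log c_*)/(1-\delta)$, so $V(v_2,r)\le Ce^{q'm\tau}\le C'r^{q'/(1-\delta)}$ with $C'$ independent of $r$. Hence $\overline k(v_2)\le q'/(1-\delta)$ for every $q'>q$.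
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $(X,\Gamma)$ be the pair of Section~\ref{sec:examples}, and $v_1,v_2$ the vectors of Propositions~\ref{prop:large} and~\ref{prop:small}. The unknown rate $q$ enters the two bounds with the denominators $1+\delta$ and $1-\delta$, and cancels up to an error that the crude bound $q\le da=d(1+\delta)$ controls. Using $\frac1{1-\delta}-\frac1{1+\delta}=\frac{2\delta}{1-\delta^2}$ and $\kappa/(1+\delta)\le\kappa\le\delta$, we get
\[
\overline k(v_1)-\underline k(v_2)\ge\overline k(v_1)-\overline k(v_2)\ge(d-1)\Bigl(1-\frac\kappa{1+\delta}\Bigr)-\frac{2\delta q}{1-\delta^2}\ge(d-1)(1-\delta)-\frac{2d\delta}{1-\delta}=\Delta .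
\]
By \eqref{eq:delta} and the line after it, $\Delta>0$ and $\Delta\ge d-1-\varepsilon$. Lemma~\ref{lem:baire} gives a residual set of $w\in T^1X$ with $\overline k(w)-\underline k(w)\ge\overline k(v_1)-\underline k(v_2)\ge\Delta$. For these $w$ the two exponents differ, so $H(w)$ has volume growth of order $r^k$ for no $k\ge0$. \qed

\begin{thebibliography}{9}

\bibitem{CLS}
Gilles Courtois, Pablo Lessa, Emiliano Sequeira,
\emph{Volume growth of horospheres in diagonalizable Heintze groups},
arXiv:2505.16450 (2025).

\bibitem{HI}
Heintze and Im Hof,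
J. Diff. Geom. 12 (1977).

\end{thebibliography}
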